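# Domination versus edge domination in regular graphs

## 1. Dominating sets, maximal matchings, edge covers

All graphs are finite, simple, and undirected. For a vertex $v$ we write $N[v]$ for the set consisting of $v$ and its neighbors, and we say that $v$ *dominates* the vertices in $N[v]$.

**Definition (domination number).** A set $D$ of vertices of $G$ is a *dominating set* if every vertex in $V(G)\setminus D$ has a neighbor in $D$. The *domination number* $\gamma(G)$ is the minimum cardinality of a dominating set.

*Example.* Let $P_4$ be the path $1\,2\,3\,4$. One vertex dominates at most three vertices, and $\{2,3\}$ is dominating, so $\gamma(P_4)=2$.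

**Definition (edge domination number).** A *matching* is a set $M$ of pairwise disjoint edges; $V(M)$ is the set of vertices it covers. It is *maximal* if no edge can be added to it. Equivalently, the uncovered vertices $V(G)\setminus V(M)$ form an independent set, since an edge can be added exactly when both its ends are uncovered. The *edge domination number* $\gamma_e(G)$ is the minimum size of a maximal matching.

*Example.* In $P_4$ the single edge $23$ is a maximal matching, since $1$ and $4$ are not adjacent. So $\gamma_e(P_4)=1<2=\gamma(P_4)$. Thus in a general graph $\gamma$ can exceed $\gamma_e$.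

**Definition (line graph).** The *line graph* $L(G)$ has the edges of $G$ as vertices, two of them adjacent when they share an end.

*Example.* $L(P_4)$ is a path on three vertices, with domination number $1=\gamma_e(P_4)$. The line graph of a cycle is a cycle of the same length.

**Fact 1.** $\gamma_e(G)=\gamma(L(G))$.

*Proof.* A maximal matching $M$ is a dominating set of $L(G)$: every edge outside $M$ meets an edge of $M$. So $\gamma(L(G))\le\gamma_e(G)$. Conversely, among all dominating sets of $L(G)$ of minimum size choose a set $F$ of edges that covers as many vertices of $G$ as possible. Suppose $F$ contains two edges $f_1=uv$ and $f_2=vw$ with a common end. By minimality, some edge $g$ neither lies in $F\setminus\{f_2\}$ nor meets an edge of it. Since $f_1$ remains, $g$ does not contain $v$, so $g\ne f_2$. As $F$ dominates $g$, the edge $g$ meets $f_2$, hence $g=wz$ for some $z$, and neither $w$ nor $z$ is covered by $F\setminus\{f_2\}$. Put $F'=(F\setminus\{f_2\})\cup\{wz\}$. Edges at $v$ are dominated by $f_1$, edges at $w$ by $wz$, and all other edges as before. So $F'$ is again a minimum dominating set of $L(G)$. It covers every vertex that $F$ covers, and also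 $z$, which $F$ did not cover. This contradicts the choice of $F$. So $F$ is a matching, and since it dominates all edges, it is maximal. $\square$

**Definition (regular, cubic).** A graph is *$\Delta$-regular* if every vertex has degree $\Delta$, and *cubic* if it is $3$-regular. *Example:* $K_4$ and $K_{3,3}$ are cubic.

**Two counting bounds for cubic graphs.** In a cubic graph an edge is equal or adjacent to exactly $1+2+2=5$ edges. If $M$ is a maximal matching, each of the $\frac32|V(G)|$ edges is in $M$ or meets an edge of $M$, so $5|M|\ge\frac32|V(G)|$. Also one vertex dominates exactly four vertices. Hence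
$$\gamma_e(G)\ \ge\ \frac{3}{10}\,|V(G)|, \tag{1}$$
$$\gamma(G)\ \ge\ \frac14\,|V(G)|. \tag{2}$$

**Definition (matching number, edge cover).** The *matching number* $\nu(R)$ is the maximum size of a matching in $R$. An *edge cover* of $R$ is a set of edges such that every vertex is an end of one of them. *Example:* in $K_4$, two disjoint edges form both a maximum matching and a minimum edge cover.

**Fact 2 (Gallai's theorem).** If $R$ has $m$ vertices and no isolated vertex, the minimum size of an edge cover is $m-\nu(R)$.

*Proof.* Take a maximum matching and add one edge at each of the $m-2\nu(R)$ uncovered vertices. This is an edge cover with at most $m-\nu(R)$ edges. Conversely, let $K$ be a minimum edge cover, $|K|=k$. Each edge of $K$ has an end covered by no other edge of $K$, since otherwise it could be dropped. So $K$ contains no cycle and no path with three edges, and its components are stars. A forest on $m$ vertices with $k$ edges has $m-k$ components, each containing an edge because $K$ is a cover. One edge from each component gives a matching, so $m-k\le\nu(R)$. $\square$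

## 2. Is $\gamma\le\gamma_e$ on regular graphs?

The path $P_4$ has $\gamma>\gamma_e$, but it is not regular. Regularity stops a few matching edges from controlling many vertices of small degree. The question is whether regularity is enough.

**Conjecture.** If $G$ is a $\Delta$-regular graph with $\Delta\ge1$, then $\gamma(G)\le\gamma_e(G)$.

The conjecture is taken from Julien Baste, Maximilian Fürst, Michael A. Henning, Elena Mohr and Dieter Rautenbach, "Domination versus edge domination", arXiv:1906.10420 (2019). We shall see that it is **false**, already for $\Delta=3$, and true for many other degrees.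

**Theorem 1.** There is a connected cubic graph $G_0$ of order $90$ with $\gamma_e(G_0)=27<28=\gamma(G_0)$.

**Theorem 2.** For every connected cubic graph $R$ of order $m$ with matching number $\nu(R)$ there is a connected cubic graph $G_R$ of order $70m$ with
$$\gamma_e(G_R)=21m\qquad\text{and}\qquad\gamma(G_R)=22m-\nu(R)\ge 21m+\frac m2 .$$
So $\gamma-\gamma_e$ is unbounded on connected cubic graphs.

**Theorem 3.** If $G$ has minimum degree $\delta\ge1$, maximum degree $\Delta\ge2$, and $\mathrm e\,(\delta(\Delta-1)+1)\le2^{\delta}$, then $\gamma(G)\le\gamma_e(G)$. In particular the conjecture is true for every $\Delta\ge7$. It is also true for $\Delta\in\{1,2\}$.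

Here $\mathrm e=2.718\ldots$. The degrees $\Delta\in\{4,5,6\}$ are not settled in these notes.

## 3. Degrees one and two, and four cubic graphs by hand

**$\Delta=1$.** $G$ is a disjoint union of $t$ copies of $K_2$. Each copy needs one vertex of a dominating set and one edge of a maximal matching, so $\gamma=\gamma_e=t$.

**$\Delta=2$.** $G$ is a disjoint union of cycles, so $L(G)\cong G$, and Fact 1 gives $\gamma_e(G)=\gamma(L(G))=\gamma(G)$.

This proves the last sentence of Theorem 3. Now some cubic graphs.

In $K_4$, one vertex dominates everything, and a maximal matching has two edges: $\gamma=1<2=\gamma_e$.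

In $K_{3,3}$, a matching that is not perfect leaves an uncovered vertex on each side, and these are adjacent. So $\gamma_e=3$. One vertex from each side gives a dominating set, and one vertex dominates only four of the six vertices, so $\gamma=2$.

The prism has two triangles $1\,2\,3$ and $1'\,2'\,3'$ and the edges $11',22',33'$. The matching $\{12,\,1'3'\}$ leaves $3$ and $2'$, which are not adjacent, so by (1) $\gamma_e=2$. By (2) $\gamma\ge 2$, and $\{1,1'\}$ is dominating. So $\gamma=\gamma_e=2$.

The Petersen graph has as vertices the ten $2$-subsets of $\{1,\dots,5\}$, two of them adjacent when disjoint; we write $45$ for $\{4,5\}$. The sets $12,13,14,15$ are pairwise intersecting, so independent. The other six vertices are the $2$-subsets of $\{2,3,4,5\}$, and the only edges among them form the matching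
$$M=\bigl\{\{23,45\},\ \{24,35\},\ \{25,34\}\bigr\}.$$
So $M$ is a maximal matching of size $3$, and (1) gives $\gamma_e=3$. By (2), $\gamma\ge3$. The set $\{45,35,34\}$ contains one end of each edge of $M$, and it dominates $12$; it also dominates $13$ through $45$, $14$ through $35$, and $15$ through $34$. So $\gamma=3=\gamma_e$.

## 4. One end from each edge of a maximal matching

The Petersen graph shows the first thing to try. Take a maximal matching $M$ with $|M|=\gamma_e(G)$, let $I=V(G)\setminus V(M)$, and let $D$ contain exactly one end of each edge of $M$. Call such a $D$ a *transversal* of $M$. It has $\gamma_e(G)$ vertices and dominates $V(M)$. The remaining concern is the independent set $I$. A bad choice fails: in the Petersen graph, $\{23,24,25\}$ leaves the vertex $12$, whose neighbors are $34,35,45$, undominated. Can we always choose well?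

This is a satisfiability problem. Each edge $gg'$ of $M$ is a Boolean variable with the two literals $g$ and $g'=\neg g$, and "chosen" means "true". Each $v\in I$ is a clause: the disjunction of its neighbors, all of which are literals because $I$ is independent. A transversal is dominating exactly when it satisfies all clauses.

Two conclusions follow. If every clause has many literals and no literal lies in too many clauses, the formula should be satisfiable; Section 5 turns this into Theorem 3. If the degree is only three, a formula may be contradictory, and then no transversal of $M$ dominates. That alone does not disprove the conjecture, because a dominating set of size $|M|$ need not be a transversal: it may contain vertices of $I$ and leave some edges of $M$ without a chosen end. The disproof needs a contradictory formula that stays contradictory after such exchanges. That is the work of Sections 6 to 8.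

One more remark guides the cubic construction. In the count behind (1), each edge outside $M$ is counted once for every edge of $M$ that it meets. So equality in (1) holds for $M$ exactly when every edge outside $M$ meets only one edge of $M$. Then the certificate that $\gamma_e=|M|$ is free. For this we want every literal to have both of its neighbors other than its partner in $I$.

## 5. Degree at least seven: the lopsided local lemma

Choose one end of each edge of $M$ at random. A clause with $\delta$ literals on distinct edges fails with probability $2^{-\delta}$, and the union bound would need $|I|\,2^{-\delta}<1$. This is useless for large graphs of fixed degree. Clauses that share no variable do not interact, so a local lemma is the right tool. The ordinary local lemma would link two clauses as soon as they share a variable. But two clauses that contain the *same* literal help each other, and only opposite literals conflict. The lopsided version uses this.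

**Lopsided Lovász Local Lemma (Erdős–Spencer 1991).** Let $(A_i)$ be finitely many events and $F$ a graph on the indices with maximum degree at most $d$, where $d\ge1$. Suppose that
$$P\Bigl(A_i\cap\bigcap_{j\in J}\overline{A_j}\Bigr)\le \rho\,P\Bigl(\bigcap_{j\in J}\overline{A_j}\Bigr) \tag{3}$$
whenever $J$ contains neither $i$ nor a neighbor of $i$. If $\mathrm e\,\rho\,(d+1)\le1$, then $P\bigl(\bigcap_i\overline{A_i}\bigr)>0$.

*Example of condition (3).* Toss one fair coin to choose $g$ or $g'$, and let $A_1=A_2$ be the event "$g$ is not chosen". These events are not independent. Yet $P(A_1\cap\overline{A_2})=0\le\frac12 P(\overline{A_2})$, so (3) holds with $\rho=\frac12$ and no edge between $1$ and $2$.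

*Proof of the lemma.* Let $\lambda=\frac1{d+1}<1$. Since $(1-\lambda)^d=(1+\frac1d)^{-d}\ge\frac1{\mathrm e}$, we have $\rho\le\frac{1}{\mathrm e(d+1)}\le\lambda(1-\lambda)^d$. Write $\overline{A}_S=\bigcap_{j\in S}\overline{A_j}$. We show by induction on $|S|$ that
$$P(\overline A_S)>0,\qquad\text{and}\qquad P(A_i\mid\overline A_S)\le\lambda\ \text{ for every } i\notin S .$$

*Positivity.* For $S=\emptyset$ the probability is $1$. Otherwise pick $j\in S$; by induction
$$P(\overline A_S)=P(\overline A_{S\setminus\{j\}})\bigl(1-P(A_j\mid\overline A_{S\setminus\{j\}})\bigr)\ge P(\overline A_{S\setminus\{j\}})(1-\lambda)>0.$$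

*The conditional bound.* Let $S_1=S\cap N_F(i)$ and $S_2=S\setminus S_1$. By (3) with $J=S_2$, $P(A_i\mid\overline A_{S_2})\le \rho$. If $S_1=\emptyset$, this is what we want, as $\rho\le\lambda$. Otherwise let $S_1=\{j_1,\dots,j_k\}$, $k\le d$. Then
$$P(A_i\mid\overline A_S)=\frac{P(A_i\cap\overline A_{S_1}\mid\overline A_{S_2})}{P(\overline A_{S_1}\mid\overline A_{S_2})}\le\frac{P(A_i\mid\overline A_{S_2})}{P(\overline A_{S_1}\mid\overline A_{S_2})}.$$
The numerator is at most $\rho$. The denominator is
$$\prod_{l=1}^{k}\Bigl(1-P\bigl(A_{j_l}\mid\overline A_{S_2\cup\{j_1,\dots,j_{l-1}\}}\bigr)\Bigr)\ge(1-\lambda)^k\ge(1-\lambda)^d,$$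
by induction, since each conditioning set has fewer than $|S|$ elements. So the quotient is at most $\rho/(1-\lambda)^d\le\lambda$.

Positivity for the set of all indices is the claim. $\square$

**Proof of Theorem 3, general statement.** Let $M$ be a maximal matching with $|M|=\gamma_e(G)$ and $I=V(G)\setminus V(M)$.

**Step 1: set up the random transversal and the bad events.** Choose one end of each edge of $M$, independently and uniformly; let $D$ be the set of chosen ends. Then $|D|=|M|$, and $D$ dominates $V(M)$ as well as every $v\in I$ adjacent to both ends of some edge of $M$. Let $I'$ be the set of the other vertices of $I$. If $I'=\emptyset$ we are done, so suppose it is not empty. Each $v\in I'$ has at least $\delta$ neighbors, all in $V(M)$ because $I$ is independent, and they lie on distinct edges of $M$. Fix a set $N'(v)$ of exactly $\delta$ of them, and let $A_v$ be the event $D\cap N'(v)=\emptyset$. Then $P(A_v)=2^{-\delta}$. If no $A_v$ occurs, $D$ is dominating.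

**Step 2: define the conflict graph and bound its degree.** Join distinct $v,j\in I'$ in $F$ if there is an edge $gg'\in M$ with $g\in N'(v)$ and $g'\in N'(j)$. Given $v$, there are $\delta$ choices of $g\in N'(v)$, and the partner $g'$ has at most $\Delta-1$ neighbors other than $g$. So $F$ has maximum degree at most $d:=\delta(\Delta-1)$, and $d\ge1$.

**Step 3: verify (3) with $\rho=2^{-\delta}$.** Let $J\subseteq I'$ contain neither $v$ nor an $F$-neighbor of $v$, and let $E=\bigcap_{j\in J}\overline{A_j}$. Take an outcome in $E\cap A_v$. On each of the $\delta$ edges of $M$ that meet $N'(v)$, the chosen end is then the one outside $N'(v)$. On an arbitrary subset of these edges, switch the choice to the end in $N'(v)$. We claim that the new outcome is still in $E$. Let $j\in J$. In the old outcome some $h\in N'(j)$ was chosen. If $h$ was switched away, then $h$ is the partner of some $g\in N'(v)$, and so $j=v$ or $vj\in E(F)$, contrary to the choice of $J$. So $h$ is still chosen, and the claim holds.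

Now fix the choices on all other edges of $M$. There are $2^\delta$ equally likely patterns on the $\delta$ edges meeting $N'(v)$, and exactly one of them gives $A_v$. If that pattern gives an outcome in $E$, then by the claim all $2^\delta$ patterns do. So, conditionally on the other choices, the probability of $E\cap A_v$ is at most $2^{-\delta}$ times that of $E$. Averaging gives $P(E\cap A_v)\le2^{-\delta}P(E)$.

**Step 4: conclude.** By assumption $\mathrm e\,2^{-\delta}(\delta(\Delta-1)+1)\le1$. So with positive probability no $A_v$ occurs, and for such an outcome $\gamma(G)\le|D|=|M|=\gamma_e(G)$. $\square$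

**Regular graphs with $\Delta\ge7$.** With $\delta=\Delta$ the hypothesis reads $\mathrm e\,(\Delta^2-\Delta+1)/2^\Delta\le1$. For $\Delta=7$ the left side is $\mathrm e\cdot43/128<0.92$. From $\Delta$ to $\Delta+1$ the numerator $\Delta^2-\Delta+1$ becomes $\Delta^2+\Delta+1$, and the quotient decreases if $\Delta^2+\Delta+1<2(\Delta^2-\Delta+1)$, that is, if $\Delta^2-3\Delta+1>0$, which is true for $\Delta\ge3$. So the hypothesis holds for all $\Delta\ge7$. This completes the proof of Theorem 3. $\blacksquare$

*Remark.* The gain from lopsidedness is visible here. If we link all clauses that share a variable, an edge $gg'$ with $g\in N'(v)$ can link $v$ to $(\Delta-2)+(\Delta-1)$ others, and the condition would be $\mathrm e\,(\Delta(2\Delta-3)+1)\le2^\Delta$. It fails for $\Delta=7$ (as $78\,\mathrm e>128$) and for $\Delta=8$ (as $105\,\mathrm e>256$). For $\Delta=6$ even the lopsided condition fails, since $31\,\mathrm e>64$, and for $\Delta=3$ it asks for $7\,\mathrm e\le8$. In degree three the formulas can in fact be contradictory.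

## 6. A cubic formula without a satisfying assignment

**The gadget $\Gamma$** has 14 vertices. Eight *literal vertices* form four *pairs* $\{a,a'\},\{b,b'\},\{c,c'\},\{w,w'\}$, each pair joined by an edge. Six *clause vertices* $k_1,k_2,k_3,q_1,q_2,n$ have the adjacencies
$$k_1\sim a,b';\qquad k_2\sim b,c';\qquad k_3\sim c,w';$$
$$q_1\sim a',c,w;\qquad q_2\sim a,b,w;\qquad n\sim a',b',c'.$$
Read from the other side, the clause neighbors of the literal vertices are
$$a:\ k_1,q_2;\quad a':\ q_1,n;\quad b:\ k_2,q_2;\quad b':\ k_1,n;$$
$$c:\ k_3,q_1;\quad c':\ k_2,n;\quad w:\ q_1,q_2;\quad w':\ k_3\text{ only}.$$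
So inside $\Gamma$ the vertices $k_1,k_2,k_3,w'$ have degree $2$ and all others degree $3$. No clause vertex is adjacent to both vertices of a pair.

As a formula: $k_1,k_2,k_3$ say $w\Rightarrow c\Rightarrow b\Rightarrow a$. Then $q_2=a\vee b\vee w$ forces $a$; next $q_1=\neg a\vee c\vee w$ forces $c$, hence $b$; and $n=\neg a\vee\neg b\vee\neg c$ is violated. So the six clauses are contradictory. The vertices $k_1,k_2,k_3$ each need a third neighbor, and these will be the exits: with outside literals $p$ (in $k_1,k_3$) and $r$ (in $k_2$), the block says "$p$ or $r$".

The vertex $w'$ also needs a third neighbor, and it must not be able to help. This is the purpose of a pad.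

**The pad $H$** has 7 vertices $u,s_1,t_1,s_2,t_2,v_1,v_2$ and the edges
$$us_1,\ us_2,\ s_1t_1,\ s_2t_2,\ s_1v_1,\ s_2v_2,\ t_1v_1,\ t_1v_2,\ t_2v_1,\ t_2v_2.$$
Here $u$ has degree $2$ and all others have degree $3$.

**The block $\Lambda(p,r)$** has 21 vertices: a copy of $\Gamma$, a copy of $H$, and the edge $w'u$. It is attached to two different outside vertices $p,r$ by exactly the three edges
$$k_1p,\quad k_3p,\quad k_2r.$$
After this every vertex of the block has degree $3$.

**Pad facts.** Suppose $H$ is attached to the rest of a graph only by the edge $w'u$, and $D$ is a dominating set. The six vertices other than $u$ have all their neighbors in $H$, so they are dominated by $D\cap H$.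

(P1) $|D\cap H|\ge2$. One vertex dominates at most four vertices, fewer than six.

(P2) If $u\in D$, then $|D\cap H|\ge3$. Otherwise $D\cap H\subseteq\{u,z\}$ for some vertex $z$ of $H$. Since $u$ dominates only $u,s_1,s_2$, the vertex $z$ dominates $t_1,t_2,v_1,v_2$. But $t_2\notin N[t_1]$, $t_1\notin N[t_2]$, $v_2\notin N[v_1]$, $v_1\notin N[v_2]$, $t_2\notin N[s_1]$, $t_1\notin N[s_2]$, $t_1\notin N[u]$. No $z$ is left.

(P3) $\{t_1,s_2\}$ dominates all of $H$: $t_1$ dominates $t_1,s_1,v_1,v_2$, and $s_2$ dominates $s_2,u,t_2,v_2$.

So a pad costs two vertices, and using $u$ to help $w'$ costs a third one, which could as well be $w'$ itself.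

**The exchanges that we must control.** In a block, can a set that avoids whole pairs be as cheap as a transversal? Yes. Suppose $p\in D$ and take $\{q_2,n,c',w\}$ in $\Gamma$. Then $a,b$ are dominated by $q_2$, $a',b'$ by $n$, $c$ by $c'$, $w'$ by $w$; $k_1,k_3$ are dominated by $p$, $k_2$ by $c'$, $q_1$ by $w$. Four vertices suffice, although the pairs $aa'$ and $bb'$ are missed. So we need a statement about all dominating sets, and it must say two things about the cheap ones: the block needs $p$ or $r$, and the block gives nothing back to whichever of $p,r$ is missing.

## 7. A block costs at least six vertices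

**Lemma 1.** Let $D$ be a dominating set of a graph $G$ containing a block $\Lambda=\Lambda(p,r)$ attached as described. Then $|D\cap\Lambda|\ge6$. If $|D\cap\Lambda|=6$, then

(i) $p\in D$ or $r\in D$, and

(ii) no vertex of $\{p,r\}\setminus D$ has a neighbor in $D\cap\Lambda$.

*Proof.* Suppose $|D\cap\Lambda|\le6$. We show equality together with (i) and (ii); this is the whole lemma.

**Step 1: get rid of $u$, so that the pad does not interfere.** Suppose $u\in D$, and replace $D$ by
$$D^*=(D\setminus V(H))\cup\{t_1,s_2,w'\}.$$
By (P2) we remove at least three vertices, and we add at most three, so $|D^*\cap\Lambda|\le|D\cap\Lambda|$. The set $D^*$ is dominating: $H$ is dominated by (P3), and the only vertex outside $H$ with a neighbor in $H$ is $w'\in D^*$. Moreover $u\notin D^*$. The sets $D$ and $D^*$ agree on $\{k_1,k_2,k_3,p,r\}$, and (i) and (ii) speak only of these vertices, because the neighbors of $p$ and $r$ in $\Lambda$ are among $k_1,k_2,k_3$. So if the conclusion holds for $D^*$, then $6=|D^*\cap\Lambda|\le|D\cap\Lambda|\le6$, and (i), (ii) hold for $D$. Hence we may assume $u\notin D$.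

By (P1), $|D\cap\Gamma|\le4$. It suffices to show $|D\cap\Gamma|=4$, (i), and (ii), because then $|D\cap\Lambda|\ge4+2=6$.

**Step 2: set up the balance between saved pairs and clause vertices.** Let $B$ be the set of pairs disjoint from $D$ and $\beta=|B|$. Let $\alpha$ be the number of pairs contained in $D$, and $C$ the set of clause vertices in $D$. The remaining $4-\alpha-\beta$ pairs have one vertex in $D$, so $D$ contains $(4-\alpha-\beta)+2\alpha=4+\alpha-\beta$ literal vertices. From $|D\cap\Gamma|=4+\alpha-\beta+|C|\le4$ we get
$$|C|+\alpha\le\beta. \tag{4}$$
Both vertices of each pair in $B$ need a neighbor in $C$, since their partner is not in $D$ and $u\notin D$. Below, "needs $X$ or $Y$" refers to this requirement. A clause vertex not in $C$ needs a neighbor in $D$ among its literal neighbors or, for $k_1,k_2,k_3$ only, among $p,r$; recall that the outside neighbor of $k_1$ and $k_3$ is $p$, and that of $k_2$ is $r$.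

**Step 3: $\beta=0$, the contradictory formula.** By (4), $C=\emptyset$ and $\alpha=0$. So $D$ contains exactly one vertex of each pair, $|D\cap\Gamma|=4$, and (ii) holds because $k_1,k_2,k_3\notin D$. Suppose $p,r\notin D$. Then $k_3$ is dominated by $c$ or $w'$, $k_2$ by $b$ or $c'$, $k_1$ by $a$ or $b'$, which gives
$$w\in D\ \Rightarrow\ c\in D\ \Rightarrow\ b\in D\ \Rightarrow\ a\in D.$$
The vertex $q_2$ is dominated by $a$, $b$ or $w$, and in each case $a\in D$. So $a'\notin D$, and $q_1$ is dominated by $c$ or $w$; in each case $c\in D$, hence $b\in D$. Now $a',b',c'\notin D$, and $n$ is not dominated, a contradiction. So (i) holds.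

**The target for $\beta\ge1$.** In each remaining case we show that the case is impossible, or that
$$|C|=\beta,\qquad k_1,k_2\notin D,\qquad p\in D.$$
This is enough. By (4), $|C|=\beta$ gives $\alpha=0$ and $|D\cap\Gamma|=4$. From $p\in D$ we get (i). The only vertex that can be in $\{p,r\}\setminus D$ is $r$, and its only neighbor in $\Lambda$ is $k_2\notin D$, so (ii) holds. We shall get $p\in D$ always in the same way: $k_1\notin D$ and $a,b'\notin D$, so $k_1$ must be dominated by $p$.

**Step 4: $\beta=1$.** The two vertices of the pair in $B$ need neighbors in $C$, and these are different, since no clause vertex is adjacent to both vertices of a pair. But $|C|\le1$. Impossible.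

**Step 5: $\beta=2$.** Four literal vertices need neighbors in $C$, $|C|\le2$, and a clause vertex is adjacent to at most one vertex of each pair. So $|C|=2$, each member of $C$ is adjacent to exactly one vertex of each pair in $B$, and the two members take complementary vertices. We go through the possible $B$.

* $ww'\in B$. Then $w'$ needs $k_3$, so $k_3\in C$. Since $k_3\sim c,w'$, the other pair is $cc'$, and the other member of $C$ is adjacent to $c'$ and $w$. The clause neighbors of $c'$ are $k_2,n$, and neither is adjacent to $w$. Impossible.
* $B=\{aa',cc'\}$. The clause neighbors of $a$ are $k_1,q_2$, and neither is adjacent to $c$ or $c'$. Impossible.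
* $B=\{bb',cc'\}$. The member adjacent to $b$ is $k_2$ or $q_2$; as $q_2$ is adjacent to neither $c$ nor $c'$, it is $k_2$, which takes $b$ and $c'$. The other member is adjacent to $b'$ and $c$. The clause neighbors of $b'$ are $k_1,n$, and neither is adjacent to $c$. Impossible.
* $B=\{aa',bb'\}$. The member adjacent to $a$ is $k_1$ or $q_2$. If it is $k_1$, which takes $a$ and $b'$, the other is adjacent to $a'$ and $b$; the clause neighbors of $a'$ are $q_1,n$, and neither is adjacent to $b$. So it is $q_2$, which takes $a$ and $b$, and the other is adjacent to $a'$ and $b'$, so it is $n$. Thus $C=\{q_2,n\}$. Now $k_1,k_2\notin D$, and $a,b'\notin D$ give $p\in D$.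

**Step 6: $\beta=3$.** Now $|C|\le3$.

* $B=\{aa',bb',cc'\}$. All neighbors of $n$ lie outside $D$, so $n\in C$. If $q_2\notin C$, then $a$ needs $k_1$, $b$ needs $k_2$, and $c$ needs $k_3$ or $q_1$; with $n$ this makes $|C|\ge4$, impossible. So $q_2\in C$. Since $c$ needs $k_3$ or $q_1$, we have $C=\{n,q_2,k_3\}$ or $C=\{n,q_2,q_1\}$. So $|C|=3$, $k_1,k_2\notin D$, and $a,b'\notin D$ give $p\in D$.

In the other three subcases $ww'\in B$. Then $w'$ needs $k_3$, so $k_3\in C$, and $C$ has at most two further members.

* $B=\{aa',bb',ww'\}$. If $n\notin C$, then $a'$ needs $q_1$, $b'$ needs $k_1$, and $b$ needs $k_2$ or $q_2$; with $k_3$ this makes $|C|\ge4$, impossible. So $n\in C$. Neither $k_3$ nor $n$ is adjacent to $a$, $b$ or $w$, so the one further member is adjacent to all three of $a,b,w$, and it is $q_2$. Thus $C=\{k_3,n,q_2\}$, so $k_1,k_2\notin D$, and $a,b'\notin D$ give $p\in D$.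
* $B=\{aa',cc',ww'\}$. If $n\notin C$, then $c'$ needs $k_2$ and $a'$ needs $q_1$, so $C=\{k_3,k_2,q_1\}$, and $a$, which needs $k_1$ or $q_2$, is not dominated. So $n\in C$. Neither $k_3$ nor $n$ is adjacent to $a$ or $w$, so the one further member is adjacent to both, and it is $q_2$: $C=\{k_3,n,q_2\}$. But then $q_1\notin D$ has only the neighbors $a',c,w$, none of them in $D$. Impossible.
* $B=\{bb',cc',ww'\}$. If $n\notin C$, then $b'$ needs $k_1$ and $c'$ needs $k_2$, so $C=\{k_3,k_1,k_2\}$, and $w$, which needs $q_1$ or $q_2$, is not dominated. So $n\in C$. Neither $k_3$ nor $n$ is adjacent to $b$ or $w$, so the one further member is adjacent to both, and it is $q_2$: $C=\{k_3,n,q_2\}$. Hence $|C|=3$ and $\alpha=0$ by (4). Since $q_1\notin D$ and $c,w\notin D$, we get $a'\in D$, and $\alpha=0$ gives $a\notin D$. Now $k_1,k_2\notin D$, and $a,b'\notin D$ give $p\in D$.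

**Step 7: $\beta=4$.** No literal vertex is in $D$. The vertices $q_1,q_2,n$ have only literal neighbors, so $q_1,q_2,n\in C$; and $w'$ needs $k_3$. By (4), $|C|\le4$, so $C=\{q_1,q_2,n,k_3\}$. Thus $k_1,k_2\notin D$, and $a,b'\notin D$ give $p\in D$.

All cases are covered. $\square$

## 8. A piece costs fourteen vertices

A block says "$p$ or $r$". The two demands "$x$ or $y$" and "$x'$ or $y$", with $xx'$ an edge playing the role of a variable, force $y$.

**The piece $\Omega$** has 45 vertices: a vertex $y$, an edge $xx'$, and two blocks $\Lambda_1=\Lambda(x,y)$, $\Lambda_2=\Lambda(x',y)$. The vertex $x$ is adjacent to $x'$ and to $k_1,k_3$ of $\Lambda_1$; similarly for $x'$ and $\Lambda_2$; and $y$ is adjacent to the vertex $k_2$ of each block. So all vertices have degree $3$ except $y$, which has degree $2$. We attach $\Omega$ to a graph by one further edge at $y$. The piece is connected: $\Gamma$ is connected through $a',a,k_1,b',b,k_2,c',c,k_3,w',w$, with $q_1,q_2,n$ adjacent to some of these; the pad is connected and hangs on $w'$; the two blocks are joined through $y$, and $x,x'$ are adjacent to them.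

**Lemma 2.** If $\Omega$ is attached to the rest of $G$ only by one edge at $y$, then $|D\cap\Omega|\ge14$ for every dominating set $D$ of $G$.

*Proof.* By Lemma 1 we can write $|D\cap\Lambda_i|=6+f_i$ with $f_i\ge0$. Let $\xi=|D\cap\{x,x'\}|$. Then
$$|D\cap\Omega|=12+f_1+f_2+\xi+|D\cap\{y\}|,$$
and we must find two extra vertices.

If $\xi=2$, we have them.

If $\xi=0$, then $x$ is not dominated by $x'$, so it has a neighbor in $D\cap\Lambda_1$. As $x\notin D$, Lemma 1(ii) excludes $|D\cap\Lambda_1|=6$, so $f_1\ge1$. In the same way $f_2\ge1$.

If $\xi=1$, we need one more. If $y\in D$, we have it. If $y\notin D$, consider the block attached to the vertex of $\{x,x'\}\setminus D$ and to $y$. Neither of its two outside vertices is in $D$, so Lemma 1(i) gives $f_i\ge1$ for this block. $\square$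

**Lemma 3.** $\Omega$ has a dominating set $D_\Omega$ with $|D_\Omega|=14$ and $y\in D_\Omega$.

*Proof.* Take $x$ and $y$; in each of the two pads take $t_1,s_2$; in $\Lambda_1$ take $a',b,c',w'$; in $\Lambda_2$ take $a',b',c,w$. These are $2+4+4+4=14$ vertices. The pads are dominated by (P3), the literal vertices by themselves or their partners, and $x'$ by $x$. For the clause vertices of $\Lambda_1$: $k_1,k_3$ are dominated by $x$, $k_2$ by $y$, $q_1$ and $n$ by $a'$, and $q_2$ by $b$. For those of $\Lambda_2$: $k_1$ by $b'$, $k_2$ by $y$, $k_3$ by $c$, $q_1$ and $n$ by $a'$, and $q_2$ by $w$. $\square$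

**The matching $M_\Omega$** consists of $xx'$, the eight edges joining the pairs in the two copies of $\Gamma$, and the edges $s_1t_1,s_2t_2$ in each of the two pads. That is $1+8+4=13$ edges. The vertices of $\Omega-y$ that it leaves uncovered are the 12 clause vertices and the vertices $u,v_1,v_2$ of the two pads, $18$ in total (and indeed $44-26=18$). They form an independent set: clause vertices are adjacent only to literal vertices and to $x,x',y$; $u$ is adjacent to $s_1,s_2,w'$; $v_1$ to $s_1,t_1,t_2$; and $v_2$ to $s_2,t_1,t_2$.

So a piece has $13$ matching edges, plus whatever edge covers $y$, but it costs $14$ vertices. If two pieces share the edge that covers their vertices $y$, the matching wins by one.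

## 9. A cubic graph on 90 vertices

**Proof of Theorem 1.** Let $G_0$ consist of two disjoint copies $\Omega,\Omega^*$ of the piece, joined by the edge $yy^*$. It is a simple connected cubic graph of order $90$.

**Step 1: $\gamma_e(G_0)=27$.** The set $M_\Omega\cup M_{\Omega^*}\cup\{yy^*\}$ is a matching with $13+13+1=27$ edges. Its uncovered vertices are the $18$ vertices described above in each copy. They form an independent set, since the only edge between the copies is $yy^*$. So the matching is maximal, and $\gamma_e(G_0)\le27$. By (1), $\gamma_e(G_0)\ge\frac{3\cdot90}{10}=27$.

**Step 2: $\gamma(G_0)=28$.** Each copy is attached to the rest only by the edge $yy^*$. By Lemma 2 every dominating set has at least $14$ vertices in each copy, so $\gamma(G_0)\ge28$. The union of the sets from Lemma 3 in the two copies is dominating, so $\gamma(G_0)\le28$.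

Hence $\gamma(G_0)=28>27=\gamma_e(G_0)$, and the conjecture is false. $\blacksquare$

## 10. Arbitrarily large gaps from edge covers

To enlarge the gap we let the edge at $y$ lead to a vertex $z$ outside. The edge $zy$ brings the matching to $14$ per piece, equal to the cost of domination, and covers $z$ as well. The cheap dominating set contains $y$ and so dominates $z$ for free, but it does not contain $z$. We arrange that some vertices see only such vertices $z$: the matching may leave them uncovered, whereas a dominating set must pay for them.

**Proof of Theorem 2.** Let $R$ be a connected cubic graph of order $m$; it has $\frac{3m}2$ edges.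

**Step 1: the construction.** Subdivide every edge $\varepsilon$ of $R$ by a new vertex $z_\varepsilon$. For each $\varepsilon$ take a copy $\Omega_\varepsilon$ of $\Omega$ with distinguished vertex $y_\varepsilon$, and add the edge $z_\varepsilon y_\varepsilon$. The resulting graph $G_R$ is simple and connected. It is cubic: vertices of $R$ keep degree $3$, each $z_\varepsilon$ has two neighbors in $V(R)$ and the neighbor $y_\varepsilon$, and each $y_\varepsilon$ now has degree $3$. Its order is
$$m+\frac{3m}2\,(1+45)=70m .$$

**Step 2: $\gamma_e(G_R)=21m$.** The set $\bigcup_\varepsilon\bigl(M_{\Omega_\varepsilon}\cup\{z_\varepsilon y_\varepsilon\}\bigr)$ is a matching with $14\cdot\frac{3m}2=21m$ edges. The uncovered vertices are those of $V(R)$ and the $18$ vertices in each $\Omega_\varepsilon$. They form an independent set, because vertices of $R$ are adjacent only to vertices $z_\varepsilon$, and the $18$ vertices in each $\Omega_\varepsilon$ are independent and have no neighbors outside $\Omega_\varepsilon$. So the matching is maximal, and $\gamma_e(G_R)\le21m$. By (1), $\gamma_e(G_R)\ge\frac{3\cdot70m}{10}=21m$.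

**Step 3: lower bound for $\gamma(G_R)$.** Let $D$ be a dominating set. Each piece is attached only by the edge at $y_\varepsilon$, so Lemma 2 gives
$$\Bigl|D\cap\bigcup_\varepsilon\Omega_\varepsilon\Bigr|\ge14\cdot\frac{3m}2=21m.$$
It remains to count $D$ on $X=V(R)\cup\{z_\varepsilon\}_\varepsilon$. Every vertex of $R$ lies in $D$ or has a neighbor $z_\varepsilon\in D$, where $\varepsilon$ is an edge of $R$ at that vertex. Form a set of edges of $R$: keep every $\varepsilon$ with $z_\varepsilon\in D$, and for each vertex in $D\cap V(R)$ add some edge of $R$ incident with it. This is an edge cover of $R$ with at most $|D\cap X|$ edges. By Fact 2, $|D\cap X|\ge m-\nu(R)$. Hence $|D|\ge22m-\nu(R)$.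

**Step 4: upper bound for $\gamma(G_R)$.** Take the sets $D_{\Omega_\varepsilon}$ of Lemma 3, and the vertices $z_\varepsilon$ for $\varepsilon$ in a minimum edge cover of $R$. The pieces are dominated; every $z_\varepsilon$ is dominated by $y_\varepsilon\in D_{\Omega_\varepsilon}$; every vertex of $R$ is an end of an edge of the cover, so it is dominated by the corresponding $z_\varepsilon$. The size is $14\cdot\frac{3m}2+m-\nu(R)=22m-\nu(R)$.

So $\gamma(G_R)=22m-\nu(R)$. A matching covers at most $m$ vertices, so $\nu(R)\le\frac m2$, and $\gamma(G_R)\ge21m+\frac m2$. Hence $\gamma(G_R)-\gamma_e(G_R)\ge\frac m2$. There are connected cubic graphs of arbitrarily large order, for example the prisms over long cycles, so the difference is unbounded. $\blacksquare$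

*Example.* For $R=K_4$ we have $m=4$ and $\nu(R)=2$. The graph $G_R$ has order $280$, with $\gamma_e=84$ and $\gamma=88-2=86$.
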